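# Orbit undecidable subgroups of $SL_3(\mathbb Z)$

## 1. A parabola of lattice points

Vectors are rows and matrices act on the right. Consider
$$g=\begin{pmatrix}12&-11&0\\ 11&-10&0\\ 6&-5&1\end{pmatrix}\in SL_3(\mathbb Z),\qquad (x,y,1)\,g=(12x+11y+6,\ -11x-10y-5,\ 1).$$
So $g$ acts on the points $(x,y)\in\mathbb Z^2$ as an affine map. Put $\sigma=x+y$ and $\omega=x-y$. Adding and subtracting the two coordinates gives
$$\sigma\mapsto\sigma+1,\qquad \omega\mapsto\omega+22\sigma+11=\omega+11\big((\sigma+1)^2-\sigma^2\big).$$
Hence $\omega-11\sigma^2$ is invariant, and every orbit of $\langle g\rangle$ lies on a parabola. For the point $(3,0)$ the invariant is $3-99=-96$, and part of the orbit is: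

| $\sigma$ | $-4$ | $-3$ | $-2$ | $-1$ | $0$ | $1$ | $2$ | $3$ | $4$ |
|---|---|---|---|---|---|---|---|---|---|
| $\omega$ | $80$ | $3$ | $-52$ | $-85$ | $-96$ | $-85$ | $-52$ | $3$ | $80$ |
| $(x,y)$ | $(38,-42)$ | $(0,-3)$ | $(-27,25)$ | $(-43,42)$ | $(-48,48)$ | $(-42,43)$ | $(-25,27)$ | $(3,0)$ | $(42,-38)$ |

The orbit contains the mirror image $(0,-3)$ of $(3,0)$ under $(x,y)\mapsto(-y,-x)$. These two points satisfy $|\omega|\le|\sigma|$. Every other point of the orbit satisfies $|\omega|\ge 11|\sigma|$: for $|\sigma|\le 2$ and $|\sigma|=4$ see the table, and for $|\sigma|\ge5$ we have $11\sigma^2-96\ge11|\sigma|$ because $11|\sigma|(|\sigma|-1)\ge220$.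

If we allow only powers of $g^3$, then $\sigma$ changes by multiples of $3$. The point $(3,0)$ still reaches its mirror image, since the required change is $-6$. The point $(4,0)$ does not, since it would need the change $-8$. So $g^3$ behaves like a reflection that is available only under a congruence, and all other points it can reach are far off.

For one matrix the orbit problem is easy. On rows $(x,y,z)$ the matrix $g$ fixes $z$, adds $z$ to $\sigma$ and adds $22\sigma+11z$ to $\omega$. Given $u,v$ with equal $z\neq0$, the values of $\sigma$ leave at most one candidate $k$ with $ug^k=v$, and one checks it. If $z=0$, then $ug^k$ has the same $\sigma$ and $\omega$ is increased by $22k\sigma$, which is again checked at once. Now take several such matrices, with different mirrors, and words in all of them. Is there still an algorithm that decides, for given $u,v\in\mathbb Z^3$, whether some word carries $u$ to $v$?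

## 2. Orbits, conjugacy, and the statements

**Definition (orbit decidability).** Let $U$ be a finitely generated group and $A\leqslant\operatorname{Aut}(U)$ a finitely generated subgroup, given by a finite generating set. $A$ is *orbit decidable* if there is an algorithm which, given $u,v\in U$, decides whether $v$ is conjugate in $U$ to $u\alpha$ for some $\alpha\in A$. Otherwise $A$ is *orbit undecidable*.

For $U=\mathbb Z^d$ conjugacy is equality and $\operatorname{Aut}(\mathbb Z^d)=GL_d(\mathbb Z)$. So $A\leqslant GL_d(\mathbb Z)$ is orbit decidable exactly when one can decide whether $v\in uA$. The group $\langle g\rangle$ of Section 1 is an orbit decidable subgroup of $GL_3(\mathbb Z)$.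

**Definition (action subgroup).** A $\mathbb Z^d$-by-free group is a group $G$ in a short exact sequence $1\to N\to G\to F\to1$ with $N\cong\mathbb Z^d$ and $F$ free of finite rank; it is given explicitly, e.g. by a finite presentation. For the chosen $N$, the *action subgroup* $A_G\leqslant\operatorname{Aut}(N)\cong GL_d(\mathbb Z)$ is the image of $G$ acting by $g\mapsto(n\mapsto g^{-1}ng)$. It is finitely generated and depends on the choice of $N$.

For example, $G=\mathbb Z^3\rtimes\langle t\rangle$ with $t^{-1}nt=ng$ has action subgroup $\langle g\rangle$. Two elements $u,v\in\mathbb Z^3$ are conjugate in $G$ if and only if $v=ug^k$ for some $k$, because conjugation by elements of $\mathbb Z^3$ does nothing to $u$. The same remark holds in general: for $u,v\in N$, $v$ is conjugate to $u$ in $G$ iff $v\in uA_G$. So if $A_G$ is orbit undecidable, then the conjugacy problem of $G$ is unsolvable. The converse is deeper. We use the following facts.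

**Fact A.** (Bogopolski, Martino and Ventura.) For a sequence $1\to\mathbb Z^d\to G\to F\to1$ as above, $G$ has solvable conjugacy problem if and only if $A_G\leqslant GL_d(\mathbb Z)$ is orbit decidable.

**Fact B.** Every finitely generated $A\leqslant GL_d(\mathbb Z)$ is the action subgroup of some $\mathbb Z^d$-by-free group: take $\mathbb Z^d\rtimes F_m$, where the free group $F_m$ maps onto $A$.

**Fact C.** Since $F_2\times F_2$ embeds in $GL_4(\mathbb Z)$, the group $GL_4(\mathbb Z)$ contains finitely generated orbit undecidable subgroups. Consequently, for every $n\ge4$ there are $\mathbb Z^n$-by-free groups with unsolvable conjugacy problem.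

The case of rank three is posed as a problem in Enric Ventura, "Orbit decidability, applications and variations", arXiv:1305.2294 (2013): do $\mathbb Z^3$-by-free groups with unsolvable conjugacy problem exist, or equivalently, does $GL_3(\mathbb Z)$ contain finitely generated orbit undecidable subgroups? The answer is yes.

**Theorem 1.** There is a finitely generated subgroup $\Gamma\leqslant SL_3(\mathbb Z)$, generated by matrices $\begin{pmatrix}M&0\\ t&1\end{pmatrix}$ ($M\in SL_2(\mathbb Z)$, $t\in\mathbb Z^2$ a row), that is orbit undecidable. Hence there are $\mathbb Z^3$-by-free groups with unsolvable conjugacy problem.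

**Theorem 2.** (a) $\Gamma$ can be chosen free, mapping injectively to $SL_2(\mathbb Z)$, with $\{(u,v):v\in u\Gamma\}$ $\Sigma^0_1$-complete; then $\mathbb Z^3\rtimes\Gamma$ has unsolvable conjugacy problem. (b) $\mathbb Z^d$-by-free groups with unsolvable conjugacy problem exist if and only if $d\ge3$. (c) Every finitely generated $B\leqslant GL_3(\mathbb Z)$ preserving a rank-one subgroup of the row module $\mathbb Z^3$ is orbit decidable. So $\{g^T:g\in\Gamma\}$ is orbit decidable although $\Gamma$ is not.

Recall that a set is $\Sigma_1^0$-complete if it is recursively enumerable and every recursively enumerable set reduces to it by a computable map of instances; such a set is undecidable.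

## 3. Rank at most two

We show that every finitely generated subgroup of $GL_d(\mathbb Z)$ with $d\le2$ is orbit decidable. For $d\le1$ the group $GL_d(\mathbb Z)$ is finite and one lists the orbit. Let $d=2$.

**Step 1: a free subgroup of finite index.** Let $\Phi=\ker(GL_2(\mathbb Z)\to GL_2(\mathbb Z/3))$. Determinants of its elements are $\pm1$ and $\equiv1$ mod $3$, so $\Phi\leqslant SL_2(\mathbb Z)$. It is torsion-free (Minkowski). In this case the check is short. Write $M=I+3B\in\Phi$. Then $1=\det M=1+3\operatorname{tr}B+9\det B$, so $\operatorname{tr}B=-3\det B$ and $\operatorname{tr}M=2-9\det B\equiv2$ mod $9$. If $M$ has finite order, it is diagonalizable over $\mathbb C$ with roots of unity as eigenvalues, so $\operatorname{tr}M\in\{-2,-1,0,1,2\}$. Hence $\operatorname{tr} M=2$, both eigenvalues are $1$, and $M=I$. Finally $SL_2(\mathbb Z)\cong\mathbb Z/4*_{\mathbb Z/2}\mathbb Z/6$ acts on a tree with finite stabilizers, and the torsion-free group $\Phi$ acts freely on this tree. So $\Phi$ is free, and of finite rank because it has finite index.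

**Step 2: reduction to $\Phi$.** Let $A\leqslant GL_2(\mathbb Z)$ be finitely generated. Then $A_0=A\cap\Phi$ has finite index in $A$, and Schreier's method computes generators of $A_0$ and coset representatives $t_i$ with $A=\bigcup_iA_0t_i$. Since $v\in uA$ iff $vt_i^{-1}\in uA_0$ for some $i$, we may replace $A$ by $A_0$. If $u=0$ or $v=0$ the problem is trivial, so let $u,v\neq0$.

**Step 3: the matrices carrying $u$ to $v$.** A matrix in $SL_2(\mathbb Z)$ preserves the content (gcd of the entries) of a row. If the contents of $u,v$ differ, no $M\in SL_2(\mathbb Z)$ has $uM=v$. If both are $c$, choose $P,P'\in SL_2(\mathbb Z)$ with first rows $u/c$ and $v/c$. Then $uP^{-1}=(c,0)=vP'^{-1}$, and the stabilizer of $(1,0)$ in $SL_2(\mathbb Z)$ is generated by $E=\begin{pmatrix}1&0\\1&1\end{pmatrix}$. Therefore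
$$\{M\in SL_2(\mathbb Z):uM=v\}=P^{-1}\langle E\rangle P'=\langle S\rangle M_1,\qquad S=P^{-1}EP,\quad M_1=P^{-1}P'.$$
Modulo $3$ the matrix $S$ has order exactly $3$. So at most one $i\in\{0,1,2\}$ satisfies $S^iM_1\equiv I$ mod $3$. If there is none, then $\{M\in\Phi:uM=v\}$ is empty. Otherwise it is the coset $\langle S^3\rangle M_0$ with $M_0=S^iM_1$, and $\langle S^3\rangle=\operatorname{Stab}_\Phi(u)$.

**Step 4: decision.** We must decide whether the finitely generated subgroup $A_0$ of the free group $\Phi$ meets $\langle S^3\rangle M_0$. Both are rational subsets of $\Phi$ (elements of $\Phi$ can be rewritten as words in a fixed free basis by enumerating words), and emptiness of the intersection of two rational subsets of a free group is decidable (Benois).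

By Fact A there is no $\mathbb Z^d$-by-free group with unsolvable conjugacy problem for $d\le2$.

## 4. Commuting free groups, and translations in the column

**A first attempt: $F_2\times F_2$ in affine form.** Fact C rests on a copy of $F_2\times F_2$. The obvious attempt is to find such a copy in rank three. Inside the group $\mathbb Z^2\rtimes SL_2(\mathbb Z)$ of all matrices $\begin{pmatrix}M&0\\t&1\end{pmatrix}$ this is impossible. Suppose $F_2\times F_2$ embeds. The elements with trivial linear part form an abelian normal subgroup. Its projections to the two factors are abelian normal subgroups of $F_2$, hence trivial. So $F_2\times F_2$ embeds in $SL_2(\mathbb Z)$, and the subgroup $\mathbb Z^2$ of $F_2\times F_2$ meets $\Phi$ in a subgroup isomorphic to $\mathbb Z^2$. But $\Phi$ is free. The attempt stops here: the affine group does not contain the commuting pair of free groups that the argument needs.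

**A second attempt: the transposed shape.** One may also place the translation in the column, that is, use matrices preserving a line of rows. Here we prove Theorem 2(c): such groups are always orbit decidable.

**Step 1: normal form.** Let $B\leqslant GL_3(\mathbb Z)$ be finitely generated and preserve a rank-one subgroup. It also preserves the isolator of that subgroup (the integer points of the rational line it spans), which is a direct summand. In a basis whose last vector spans it, elements of $B$ are $\begin{pmatrix}M&t\\0&\epsilon\end{pmatrix}$ with $t$ a column and $\epsilon=\pm1$. Pass to the finite-index subgroup of matrices $\equiv I$ mod $3$, as in Step 2 of Section 3. Then $\epsilon=1$, $M\in\Phi$, and the action is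
$$(\lambda,X)\mapsto(\lambda M,\ \lambda t+X)\qquad(\lambda\in\mathbb Z^2,\ X\in\mathbb Z).$$

**Step 2: the kernel of the linear part.** Let $\bar B\leqslant\Phi$ be the group of the parts $M$, a finitely generated free group, and $K=\{t:\begin{pmatrix}I&t\\0&1\end{pmatrix}\in B\}$. We compute $K$. From the free group $\Phi$ we compute a finite presentation of $\bar B$ on the images of the generators of $B$. The kernel of $B\to\bar B$ is the normal closure in $B$ of the values of its relators. Conjugating $\begin{pmatrix}I&t\\0&1\end{pmatrix}$ by an element with linear part $M$ gives $\begin{pmatrix}I&M^{-1}t\\0&1\end{pmatrix}$. So $K$ is the smallest $\bar B$-invariant subgroup of $\mathbb Z^2$ containing the finitely many relator values. Start with the subgroup they span and repeatedly add its images under the generators of $\bar B$ and their inverses. This ascending chain in $\mathbb Z^2$ becomes stationary, and when two consecutive terms agree we have $K$.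

**Step 3: decision.** Let $(\lambda,X)$ and $(\mu,Y)$ be given. If $\lambda=0$, the point is fixed. If $\lambda\neq0=\mu$, the answer is no. Otherwise decide, as in Section 3, whether $\bar B$ meets $\{M\in\Phi:\lambda M=\mu\}$. If not, the answer is no. If so, find $g_0\in B$ mapping into this set and put $(\lambda,X)g_0=(\mu,X')$. Compute a generator of the cyclic group $\bar B\cap\operatorname{Stab}_\Phi(\lambda)$, an intersection of finitely generated subgroups of a free group, and a lift $\tilde p\in B$ of it. The elements $h\in B$ whose linear part fixes $\lambda$ form the group $\mathcal S$ generated by $\tilde p$ and the matrices $\begin{pmatrix}I&t\\0&1\end{pmatrix}$, $t\in K$, and the elements of $B$ whose linear part takes $\lambda$ to $\mu$ form $\mathcal Sg_0$. For $h\in\mathcal S$ we have $(\lambda,X)h=(\lambda,X+\tau(h))$ with $\tau:\mathcal S\to\mathbb Z$ a homomorphism, and $(\lambda,X)hg_0=(\mu,X'+\tau(h))$. So $(\mu,Y)\in(\lambda,X)B$ iff $Y-X'\in\tau(\mathcal S)=\langle\tau(\tilde p),\lambda K\rangle$, a subgroup of $\mathbb Z$ that we know.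 This proves the first sentence of (c).

For every $\Gamma$ as in Theorem 1, the transposes $\begin{pmatrix}M^T&t^T\\0&1\end{pmatrix}$ fix the row $(0,0,1)$. So $\{g^T:g\in\Gamma\}$ is orbit decidable, and the second sentence of (c) follows once Theorem 1 is proved.

**What remains.** We put the translation in the row:
$$(x,y,1)\begin{pmatrix}M&0\\t&1\end{pmatrix}=((x,y)M+t,\ 1).\tag{1}$$
We need finitely many affine maps of $\mathbb Z^2$ with linear parts in $SL_2(\mathbb Z)$ whose orbit problem encodes a computation. If one lets a generator perform a step of a machine, one meets the difficulty that a group element is defined at every point: it cannot test whether a counter is zero, and it will be applied at points for which it was not meant. The parabola of Section 1 deals with both: the reflection is available only if a congruence holds, and all other points of the orbit are far out.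

## 5. Parabolic maps as partial reflections

Fix $H>0$ such that $2H$ is an odd integer.

**Definition (datum).** A *datum* is $j=(a,b,n;\xi,\eta)$ with $a,b,n$ positive odd integers, $\gcd(a,b)=1$, and $\xi,\eta\in\mathbb Z$. For $(x,y)\in\mathbb Q^2$ put
$$X=\tfrac{x-\xi}a,\quad Y=\tfrac{y-\eta}b,\quad\sigma=X+Y,\quad\omega=X-Y,\quad q=\tfrac ab,\quad C=2abH.$$
(We write $X_j,\sigma_j,q_j$, etc. when needed.) Let $\rho_j$ be the affine involution $(\xi+aX,\eta+bY)\mapsto(\xi-aY,\eta-bX)$, that is, $\sigma\mapsto-\sigma$, $\omega\mapsto\omega$. Its *domain* is $D_j=\{\lambda\in\mathbb Z^2:X,Y\in\mathbb Z,\ n\mid X+Y\}$. Let $\psi_j$ be the affine map $\sigma\mapsto\sigma+n$, $\omega\mapsto\omega+C((\sigma+n)^2-\sigma^2)$. Finally let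
$$\mathcal J_j=\{\lambda\in\mathbb Z^2:\ |\omega_j|\ge2H|\sigma_j|,\ |\omega_j|\ge H/(ab)\}.$$

The map $\rho_j$ sends $D_j$ onto itself, and neither $\rho_j$ nor $D_j$ depends on $H$. The datum $(1,1,1;0,0)$ with $H=\frac{11}2$ gives $C=11$, and $\psi_j$ is the map of Section 1. Outside $D_j$ the reflection need not even be integral: for $(3,5,1;0,0)$ it is $(x,y)\mapsto(-\frac35y,-\frac53x)$.

In coordinates, $X=\frac{\sigma+\omega}2$ increases under $\psi_j$ by $\frac n2+\frac{C(2n\sigma+n^2)}2$, and $Y=\frac{\sigma-\omega}2$ by $\frac n2-\frac{C(2n\sigma+n^2)}2$. So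
$$\psi_j(x,y)=\Big(x+\tfrac{an(1+Cn)}2+aCn\sigma,\ \ y+\tfrac{bn(1-Cn)}2-bCn\sigma\Big).$$
On $\mathbb Z^2$ we have $ab\sigma\in\mathbb Z$; since $ab\mid C$ and $Cn$ is odd, all terms are integers, so $\psi_j$ maps $\mathbb Z^2$ to $\mathbb Z^2$. The inverse has the same form with $n$ replaced by $-n$, so it does too. The linear part $\sigma\mapsto\sigma$, $\omega\mapsto\omega+2Cn\sigma$ is unipotent of determinant $1$. Since $\omega-C\sigma^2$ is invariant, for all $k\in\mathbb Z$
$$\psi_j^k:\quad\sigma\mapsto\sigma+kn,\qquad\omega\mapsto\omega+C\big((\sigma+kn)^2-\sigma^2\big).\tag{2}$$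

**Lemma 1.** Let $\lambda\in\mathbb Z^2$. (a) If $\lambda\in D_j$, then $\rho_j\lambda\in\langle\psi_j\rangle\lambda$. (b) If $|\omega_j(\lambda)|\le H|\sigma_j(\lambda)|$, $\mu\in\langle\psi_j\rangle\lambda$, $\mu\neq\lambda$, and not ($\lambda\in D_j$ and $\mu=\rho_j\lambda$), then $\mu\in\mathcal J_j$.

*Proof.* (a) Take $k=-2\sigma/n\in\mathbb Z$ in (2).

(b) Let $\mu=\psi_j^k\lambda$ with $k\ne0$, and write $\sigma'=\sigma+kn$, $\omega'$ for the coordinates of $\mu$. Suppose $\sigma'=-\sigma$. Then $\sigma=-kn/2$. As $ab\sigma\in\mathbb Z$ and $abn$ is odd, $k$ is even, so $\sigma\in n\mathbb Z$. Now $X\in\frac1a\mathbb Z$, and $X=\sigma-Y\in\frac1b\mathbb Z$. Since $\gcd(a,b)=1$, $X\in\mathbb Z$, hence $Y\in\mathbb Z$ and $\lambda\in D_j$; by (2) $\omega'=\omega$, so $\mu=\rho_j\lambda$. This case is excluded. So $\sigma'\neq\pm\sigma$. The numbers $|\sigma'-\sigma|$ and $|\sigma'+\sigma|$ are nonzero elements of $\frac1{ab}\mathbb Z$, and the larger one equals $|\sigma|+|\sigma'|$. Therefore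
$$|\omega'-\omega|=C|\sigma'-\sigma||\sigma'+\sigma|\ge\tfrac C{ab}(|\sigma|+|\sigma'|)=2H(|\sigma|+|\sigma'|),$$
and $|\omega'|\ge2H(|\sigma|+|\sigma'|)-H|\sigma|=H|\sigma|+2H|\sigma'|$. This is $\ge2H|\sigma'|$. It is also $\ge H/(ab)$, because $\sigma,\sigma'\in\frac1{ab}\mathbb Z$ are not both $0$. $\square$

A passage from $\lambda$ to $\mu$ as in (b) will be called a *jump*.

## 6. Multiplying by means of two reflections

Take the data $A=(1,5,1;0,0)$ and $B=(3,5,1;0,0)$. Their reflections are $(x,y)\mapsto(-\frac15y,-5x)$ and $(x,y)\mapsto(-\frac35y,-\frac53x)$. On the axis $y=0$,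
$$(x,0)\ \overset{A}{\longmapsto}\ (0,-5x)\ \overset{B}{\longmapsto}\ (3x,0),$$
and both reflections are available for every integer $x$. Backwards, $(x,0)\in D_B$ requires $3\mid x$: division by $3$ is possible exactly when the result is an integer. So two reflections multiply by the ratio $a'/a$ of their first entries, and domains provide divisibility tests. With a common factor $d$ in $a,a'$ and a suitable shift $\xi$, they also test a residue mod $d$.

This suggests the following encoding. A configuration of a counter machine with state $s$ and counters $\mathbf c$ becomes a point $(\tau_s+z,\tau_s)$. The *tag* $\tau_s$ records the state, and $z=z_0\,\mathsf k\,P_1^{c_1}\cdots P_4^{c_4}$ records the counters. Raising a counter is multiplication by $P_i$; the test for zero is a congruence mod $p_i$. Each step also multiplies $z$ by a new prime, collected in $\mathsf k$; these factors push the slopes of the points apart, which we shall need to control jumps.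

A halting computation ends at a point whose $z$ we do not know in advance. So we make the machine reversible and, on halting, multiply by a number $\theta$ and run the computation backwards on a second copy of the states. The factors in $\mathsf k$ cancel, and the walk ends at a point computed from $\mathbf c$.

The serious part is to show that jumps do not create new connections between the start and the goal. After a jump we are in $\mathcal J_j$, where $|X_j|\approx|Y_j|$, so the slope $|x-\xi_j|/|y-\eta_j|$ is nearly $q_j$. Some reflections may be applicable at this unintended point. We must arrange the numbers so that, whatever reflections follow, the slope is never near a $q_{j'}$ that would be dangerous. All slopes will be governed by logarithms in a base $W$, and linear independence over $\mathbb Q$ of the exponents will exclude accidents.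

## 7. Reversible counter machines

**Definition (counter machine).** A counter machine has a finite state set $S$ and finitely many quadruples $[s,i,Z,s']$ (applicable if $c_i=0$), $[s,i,P,s']$ (if $c_i>0$), $[s,i,+,s']$, $[s,i,-,s']$ (if $c_i>0$), and moves $[s,0,s']$ (also called quadruples); $+$ and $-$ change $c_i$ by $1$. It is *deterministic* if any two distinct quadruples with the same first state are $[s,i,Z,\cdot],[s,i,P,\cdot]$ for one $i$. It is *reversible* if any two distinct quadruples with the same last state are $[\cdot,i,Z,s'],[\cdot,i,P,s']$ for one $i$.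

For example, $[s,1,P,t]$, $[t,1,-,s]$, $[s,1,Z,s']$ empties counter $1$; it is deterministic and reversible. If we add $[t',0,s]$, then two quadruples $[t,1,-,s]$ and $[t',0,s]$ end in $s$ and reversibility is lost. The remedy is to remember in an extra counter $h$, by $h\mapsto2h+b$, through which of the two quadruples $s$ was entered.

**Lemma 2.** There are a deterministic reversible $4$-counter machine $\mathsf M$ and states $s_{\mathrm{in}},s_{\mathrm{fin}}$ ($s_{\mathrm{fin}}$ not the first state of any quadruple) such that $\{\mathbf c\in\mathbb N^4:\mathsf M\text{ started at }(s_{\mathrm{in}},\mathbf c)\text{ reaches }s_{\mathrm{fin}}\}$ is $\Sigma^0_1$-complete.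

*Proof.* **Step 1: an ordinary machine.** By Minsky there is a deterministic $2$-counter machine $D$ for which reachability of a halting state $s_{\mathrm{fin}}$ from $(s_{\mathrm{in}},c_1,c_2)$ is $\Sigma_1^0$-complete; an instruction "decrement or jump if zero" is a $Z/P$ test followed by a decrement. If a state $t$ is the last state of more than two quadruples, redirect two of them to a new state $t'$ and add $[t',0,t]$. Repeating this, we may assume that every state is the last state of at most two quadruples.

**Step 2: a module that reads a bit.** Add counters $h,g$. For each state $t$ with two incoming quadruples $e_0,e_1$ consider the following quadruples, with fresh states: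

- $[t,g,Z,U]$, $[U,h,Z,E_0]$, $[U,h,P,U_1]$, $[U_1,h,-,U_2]$, $[U_2,h,Z,E_1]$, $[U_2,h,P,U_3]$, $[U_3,h,-,U_4]$, $[U_4,g,+,U_5]$, $[U_5,g,P,U]$;
- for $b=0,1$: $[E_b,h,Z,V_b]$, $[V_b,g,Z,t^b]$, $[V_b,g,P,V_b']$, $[V_b',g,-,V_b'']$, $[V_b'',h,+,V_b''']$, $[V_b''',h,P,V_b]$.

States with two outgoing quadruples are $U,U_2$ ($Z/P$ on $h$) and $V_b$ ($Z/P$ on $g$). States with two incoming quadruples are $U$ ($Z/P$ on $g$) and $V_b$ ($Z/P$ on $h$). So the module is deterministic and reversible. Start at $(t;h=2n+b,g=0)$. Each passage through the loop at $U$ subtracts $2$ from $h$ and adds $1$ to $g$. After $n$ passages $h=b$, $g=n$, and the run goes to $E_b$ with $h=0$, $g=n$. The loop at $V_b$ then moves the content of $g$ to $h$, and the run ends at $(t^b;h=n,g=0)$.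

The *reverse* of the module exchanges first and last states and $+\leftrightarrow-$. Each reversed quadruple undoes the original one, so the reversed module runs from $(t^b;n,0)$ to $(t;2n+b,0)$; it is deterministic and reversible, since the two notions are exchanged.

**Step 3: assembling $\mathsf M$.** In $D$, redirect $e_b$ to $t^b$ and add the reversed module, for each such $t$. In the reversed module, $t^b$ has no incoming and one outgoing quadruple, and $t$ has one incoming and no outgoing quadruple. So in the result $\mathsf M$ the state $t$ has one incoming quadruple, $t^b$ has the incoming quadruple $e_b$ and one outgoing quadruple, and states of $D$ keep their outgoing quadruples up to redirection. Hence $\mathsf M$ is deterministic and reversible, and $s_{\mathrm{fin}}$ still has no outgoing quadruple.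

**Step 4: same computations.** Start with $h=g=0$. A step of $D$ by a non-redirected quadruple is a step of $\mathsf M$. A step of $D$ by $e_b$ into $t$ corresponds to a step of $\mathsf M$ into $t^b$ followed by the terminating run of the reversed module to $t$, which returns $g$ to $0$ and does not touch $c_1,c_2$. So $\mathsf M$ visits the states of $D$ in the same order with the same $c_1,c_2$, and reaches $s_{\mathrm{fin}}$ from $(s_{\mathrm{in}};c_1,c_2,0,0)$ iff $D$ reaches it from $(s_{\mathrm{in}};c_1,c_2)$. The set in the lemma is recursively enumerable, and $(c_1,c_2)\mapsto(c_1,c_2,0,0)$ is a reduction. $\square$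

Fix $\mathsf M$.

## 8. The control graph

The graph contains each state twice, $s$ for the computation and $\bar s$ for its reversal, and cuts each quadruple into two edges, so that every edge can be assigned one of two colors.

**Definition (vertices, branches).** Let $\Sigma=\Sigma_0\sqcup\Sigma_1$ with $\Sigma_0=\{s,\bar s:s\in S\}$ and $\Sigma_1=\{r_e,\bar r_e:e\text{ a quadruple}\}\cup\{k_*\}$. *Branches* are the following directed edges. For each quadruple $e$ from $s$ to $s'$:

- F-branches $e':s\to r_e$ and $e'':r_e\to s'$;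
- R-branches $\bar e'':\bar s'\to\bar r_e$ and $\bar e':\bar r_e\to\bar s$.

Further $K_1:s_{\mathrm{fin}}\to k_*$ and $K_2:k_*\to\bar s_{\mathrm{fin}}$. The R-branch $\bar\beta$ is the *reverse* of the F-branch $\beta$. Vertices $s,r_e$ have kind F, $k_*$ has kind $*$, and $\bar s,\bar r_e$ have kind R. A branch has *color* $0$ if it starts in $\Sigma_0$ and *color* $1$ if it starts in $\Sigma_1$. We write $src\,\beta$, $tgt\,\beta$ for source and target.

A directed walk passes vertices of kind F, then (via $K_1$) $k_*$, then (via $K_2$) vertices of kind R, and never goes back. Every branch joins $\Sigma_0$ and $\Sigma_1$, and every vertex of $\Sigma_1$ has exactly one incoming and one outgoing branch.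

Each branch $\beta$ gets positive integers $(d,a_0,a_0')$ and, if $d\ne1$, a class $cl\in\{0,1\}$. The numbers $p_i,P_i,\kappa_\beta,\theta_i$ will be chosen in Section 9; $i$ is the counter of the quadruple.

| branch | $d$ | $(a_0,a_0')$ | $cl$ |
|---|---|---|---|
| $e',e''$, $e$ of type $Z$ | $p_i$ | $(1,\kappa_\beta)$ | $1$ |
| $e',e''$, $e$ of type $P$ | $p_i$ | $(1,\kappa_\beta)$ | $0$ |
| $e'$, $e$ of type $+$ | $1$ | $(1,\kappa_\beta P_i)$ | |
| $e'$, $e$ of type $-$ | $1$ | $(P_i,\kappa_\beta)$ | |
| all other F-branches | $1$ | $(1,\kappa_\beta)$ | |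
| $\bar\beta$ | as $\beta$ | those of $\beta$, exchanged | as $\beta$ |
| $K_i$ ($i=1,2$) | $1$ | $(1,\theta_i)$ | |

Put $a=da_0$, $a'=da_0'$ and $Q=a_0'/a_0$; so $Q_{\bar\beta}=Q_\beta^{-1}$. For instance, let $e=[s,1,-,s_{\mathrm{fin}}]$, and let $\kappa',\kappa''$ be the primes of $e',e''$. The walk $s\to r_e\to s_{\mathrm{fin}}\to k_*\to\bar s_{\mathrm{fin}}\to\bar r_e\to\bar s$ has the factors $\kappa'/P_1,\ \kappa'',\ \theta_1,\ \theta_2,\ 1/\kappa'',\ P_1/\kappa'$, with product $\theta_1\theta_2$.

By determinism, reversibility, and since $s_{\mathrm{fin}}$ has no outgoing quadruple (so $K_1$ is the only branch from $s_{\mathrm{fin}}$ and $K_2$ the only branch into $\bar s_{\mathrm{fin}}$), we have: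

**(P)** Two distinct branches with the same source in $\Sigma_0$, or with the same target in $\Sigma_0$, have the same $d=p_i$ and different $cl$.

Indeed branches from $s$ and branches into $\bar s$ come from quadruples with first state $s$; branches into $s$ and branches from $\bar s$ come from quadruples with last state $s$.

**Definition (flats).** Each branch gets two data, its *flats*,
$$A_\beta=(a,\pi,n_A;\ \xi,\tau_{src}),\qquad B_\beta=(a',\pi,n_B;\ \xi,\tau_{tgt}),$$
with integers $\pi=\pi_\beta$, $\xi=\xi_\beta$, tags $\tau$, and $n_A,n_B$ still to be chosen. The symbols $A_\beta,B_\beta$ also denote the reflections, and $\mathrm{Dom}A_\beta,\mathrm{Dom}B_\beta$ their domains $D_j$. Reflections are written on the left: $B_\beta A_\beta$ means first $A_\beta$.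

## 9. The choice of numbers

The numbers are chosen in order; each may depend on those chosen before.

**Step 1: primes that recognize colors and vertices.** Choose six distinct odd primes $\ell_{AA},\ell_{BB},\ell_0,\ell_1,\ell_{main},\ell_{mid}>2|\Sigma|+2$, with product $\Lambda$. Put

- for color $0$: $n_A=\ell_{AA}\ell_0\ell_{main}$, $n_B=\ell_{BB}\ell_0\ell_{mid}$;
- for color $1$: $n_A=\ell_{AA}\ell_1\ell_{mid}$, $n_B=\ell_{BB}\ell_1\ell_{main}$.

**Step 2: primes for the counters.** Choose distinct primes $p_1,\dots,p_4\equiv1$ mod $\Lambda$ and put $P_i=p_i^{\prod_{j\ne i}(p_j-1)}$. By Fermat, $P_i\equiv1$ mod $p_j$ for $j\ne i$, and $P_i\equiv1$ mod $\Lambda$. The $p_i$ are odd and larger than $\Lambda$.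

**Step 3: exponents that keep slopes apart.** Choose positive reals $g,\varphi,\alpha,\chi,\vartheta_1,\vartheta_2$ linearly independent over $\mathbb Q$ (e.g. $\sqrt2,\sqrt3,\sqrt5,\sqrt7,\sqrt{11},\sqrt{13}$) and put $R=10(g+\varphi+\alpha+\chi+\vartheta_1+\vartheta_2)+10$. Give each flat a *level*:

| | F-branch | R-branch | $K_1$ | $K_2$ |
|---|---|---|---|---|
| $\mathrm{lev}(A_\beta)$ | $0$ | $g+\varphi$ | $\alpha$ | $\chi$ |
| $\mathrm{lev}(B_\beta)$ | $g$ | $\varphi$ | $\alpha+\vartheta_1$ | $\chi+\vartheta_2$ |

These eight values are distinct; let $\mathcal L$ be their set. Flats of the same level form a *group of flats*. The four groups from $K_1,K_2$ are singletons, and each other group contains at most one flat of each branch. Put $\nu_F=0$, $\nu_*=2\vartheta_1$, $\nu_R=2\vartheta_1+2\vartheta_2$, and $c(\beta)=2\,\mathrm{lev}(A_\beta)-\nu_{\mathrm{kind}(src\,\beta)}$, that is,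
$$c_F=0,\quad c_{K_1}=2\alpha,\quad c_{K_2}=2\chi-2\vartheta_1,\quad c_R=2g+2\varphi-2\vartheta_1-2\vartheta_2.$$
Consider all numbers
$$V=l'-l-(\nu-\nu_0)-2gk,\qquad V=l'-l-(c-c_0)-2gk,\qquad V=l+l'-(c+\nu)-2gk$$
with $l,l'\in\mathcal L$, $\nu,\nu_0$ among the $\nu$'s, $c,c_0$ among the $c$'s, $k\in\mathbb Z$. Apart from $k$ there are finitely many choices, and $|V|/(1+|k|)\to2g$ as $|k|\to\infty$. So there is $\upsilon>0$ with $|V|\ge\upsilon(1+|k|)$ whenever $V\ne0$. In particular (take $\nu=\nu_0$, $k=0$) distinct levels differ by at least $\upsilon$. Put $\varepsilon=\min(\upsilon/24,1/10)$.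

**Step 4: the multipliers.** For $W$ large choose, by the prime number theorem in arithmetic progressions, distinct primes $\kappa_\beta\in[W^g,W^{g+\varepsilon/2}]$ ($\beta$ an F-branch) and $\theta_i\in[W^{\vartheta_i},W^{\vartheta_i+\varepsilon}]$ ($i=1,2$), larger than all $\ell$'s and $p_i$'s and $\equiv1$ mod $\Lambda\prod_jp_j$. If $d_\beta=p_i$, require in addition $\frac{\kappa_\beta-1}{p_i}\equiv-1$ mod $p_i$ for first branches $e'$ and $\equiv+1$ for second branches $e''$; this fixes an invertible class mod $p_i^2$. Put $\theta=\theta_1\theta_2$. For F-branches $Q_\beta\in\{\kappa_\beta,\kappa_\beta P_i,\kappa_\beta/P_i\}$ lies in $[W^{g-\varepsilon},W^{g+\varepsilon}]$ for $W$ large.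

Put $w_\beta=(a_0'-a_0)/d$. The numbers $a_0,a_0',d$ are odd, $a_0\ne a_0'$, and if $d=p_i$ then $p_i\mid\kappa_\beta-1$; so $w$ is a nonzero even integer. If $d=p_i$, then
$$w\equiv-1\ (\text{color }0),\qquad w\equiv+1\ (\text{color }1)\qquad\text{mod }p_i.$$
For F-branches this is the extra requirement. For R-branches it follows because $w_{\bar\beta}=-w_\beta$ and the color of $\bar\beta$ is opposite to that of $\beta$.

**Step 5: the numbers $\pi$, which fix the slopes.** For each branch we choose an integer $m$ of sign opposite to $w$ with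

**(M)** $m\equiv0\ (a_0)$; $m\equiv1\ (a_0'd)$; $m\equiv0\ (\ell)$ for primes $\ell\mid n_A$, $\ell\nmid n_B$; $m\equiv1\ (\ell)$ for primes $\ell\mid n_B$, $\ell\nmid n_A$.

The moduli $a_0,a_0',d,\ell$ are pairwise coprime, so (M) describes a residue class. Put $\pi=a'-wm=a'+|w||m|>0$. Then $q_{A_\beta}=a/\pi$ and $q_{B_\beta}=a'/\pi=Q_\beta q_{A_\beta}$. Choose $m$ so that $a/\pi\in[W^{\mathrm{lev}(A_\beta)-R-\varepsilon},W^{\mathrm{lev}(A_\beta)-R+\varepsilon}]$ and

**(G)** all $q_j$ are distinct, and $q_i^2\ne q_jq_{j'}$ whenever the flats $i,j,j'$ lie in one group and $i\ne j$.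

This is possible for $W$ large, for the following reasons. The admissible $\pi$ form an arithmetic progression whose difference is at most $|w|a_0a_0'd\Lambda$; this is at most a constant independent of $W$ times $W^{2g+2\varepsilon}$ for F- and R-branches, resp. $W^{2\vartheta_i+2\varepsilon}$ for $K_i$. The first term is at most $a'$ plus the difference. Both are $\le W^{R/2}$ for $W$ large. The window for $\pi$ is $[x,xW^{2\varepsilon}]$ with $x=aW^{R-\mathrm{lev}(A_\beta)-\varepsilon}\ge W^{0.8R}$, since levels are below $R/10$ and $\varepsilon\le R/100$. So the number of admissible $\pi$ in the window tends to infinity with $W$.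

With $L(q)=\log_Wq+R$ we have $|L(q_{A_\beta})-\mathrm{lev}(A_\beta)|\le\varepsilon$. Since $q_{B_\beta}=Q_\beta q_{A_\beta}$ and $\log_WQ_\beta$ differs from $\mathrm{lev}(B_\beta)-\mathrm{lev}(A_\beta)$ by at most $\varepsilon$, we get $|L(q_j)-\mathrm{lev}(j)|\le2\varepsilon$ for all flats $j$. As $4\varepsilon<\upsilon$, flats of different groups automatically have different $q$.

Choose the $\pi_\beta$ one branch after another. Consider a condition in (G) inside one group that involves the flat of $\beta$ in this group and otherwise only flats of earlier branches. That flat has $q=\mathrm{const}/\pi_\beta$ with a positive constant. So a forbidden equality reads $\pi_\beta^t=\mathrm{const}>0$. For $q_i=q_j$ we have $t=\pm1$. For $q_i^2=q_jq_{j'}$ with $i\ne j$ we have, up to sign, $t=2$ if $\beta$ gives only $i$; $t=1$ if it gives exactly $i$ and $j'$; $t=1$ if it gives exactly one of $j,j'$ and not $i$; $t=2$ if it gives $j=j'$. As $t\neq0$, each equality excludes at most one value of $\pi_\beta$. The number of equalities is bounded independently of $W$,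 so for $W$ large a choice remains. Fix $W$ and all $\pi_\beta$.

The numbers $\pi$ have the following properties.

- $\pi$ is odd, because $a'$ is odd and $w$ is even.
- $\gcd(\pi,aa')=1$. Mod $a_0$: $m\equiv0$, so $\pi\equiv da_0'$, a unit. Mod $a_0'$: $m\equiv1$, so $\pi\equiv-w$, and $dw\equiv-a_0$ is a unit. Mod $d=p_i$: $m\equiv1$, so $\pi\equiv-w\equiv\pm1$.
- $\pi\equiv1$ mod $\Lambda$: there $a_0,a_0',d\equiv1$, so $w\equiv0$ and $\pi\equiv a'\equiv1$.
- $\pi$ is prime to every $p_j$. Let $d=1$. Then $a_0,a_0'$ are $0$ or $1$ mod $p_j$ and not both $0$. If both are $1$, then $w\equiv0$ and $\pi\equiv a'\equiv1$. If $a_0\equiv0$, then $m\equiv0$ and $\pi\equiv a'\equiv1$. If $a_0'\equiv0$, then $m\equiv1$ and $\pi\equiv-w\equiv a_0\equiv1$. Let $d=p_i$, $j\ne i$: then $a_0,a_0'\equiv1$, so $w\equiv0$ and $\pi\equiv a'\equiv p_i\not\equiv0$. The case $d=p_i$, $j=i$ was done above.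

So all flats satisfy the requirements on data in Section 5.

**Step 6: the tags and the shifts $\xi$.** By the Chinese remainder theorem choose integers $\tau_{\mathsf v}$ ($\mathsf v\in\Sigma$) with $\tau_{\mathsf v}\equiv0$ mod every $\pi_\beta$ and:

- mod $\ell_{AA}$ and mod $\ell_{BB}$: $0$ on $\Sigma_0$, $1$ on $\Sigma_1$;
- mod $\ell_{main}$: pairwise distinct on $\Sigma_0$, $0$ on $\Sigma_1$; mod $\ell_{mid}$: pairwise distinct on $\Sigma_1$, $0$ on $\Sigma_0$;
- mod $\ell_0$ (resp. $\ell_1$): pairwise distinct on $\Sigma_0$; for $r\in\Sigma_1$ equal to the residue at the source of the branch ending at $r$ (resp. at the target of the branch starting at $r$);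
- mod $p_i^2$: $\equiv p_i$ if $\mathsf v\in\{r_e,\bar r_e\}$ with $e$ of type $Z$ on counter $i$, and $\equiv0$ otherwise.

For a branch put $\Delta=\tau_{tgt}-\tau_{src}=\pi d\Delta_2$ with $\Delta_2\in\mathbb Z$ (possible since tags are divisible by $\pi$ and by every $p_i$, and $\gcd(\pi,d)=1$), $\Delta_1=d\Delta_2=\Delta/\pi$, and
$$\zeta=a_0m\Delta_2,\qquad\xi=\tau_{src}+\zeta.$$
Since $a'-\pi=wm$ and $Q-1=dw/a_0$,
$$(Q-1)\zeta=dwm\Delta_2=(a'-\pi)\Delta_1=a'\Delta_1-\Delta.\tag{3}$$

We record three congruences.

First, for $\ell\mid\Lambda$,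
$$\zeta\equiv m\Delta\ (\ell);\qquad\xi\equiv\tau_{src}\ (\ell)\text{ if }\ell\mid n_A,\qquad\xi\equiv\tau_{tgt}\ (\ell)\text{ if }\ell\mid n_B.\tag{4}$$
Indeed $a_0,d,\pi\equiv1$, so $\Delta_2\equiv\Delta$. If $\ell$ divides only one of $n_A,n_B$, use (M). If $\ell$ divides both, then $\ell=\ell_0$ (color $0$) or $\ell=\ell_1$ (color $1$), and $\Delta\equiv0$ by the choice of tags, so $\xi\equiv\tau_{src}\equiv\tau_{tgt}$.

Second,
$$\zeta\equiv0\ (a_0),\qquad\zeta\equiv\Delta\ (a_0').\tag{5}$$
For the second part multiply (3) by $a_0$: $(a_0'-a_0)\zeta=a_0a'\Delta_1-a_0\Delta$, hence $-a_0\zeta\equiv-a_0\Delta$ mod $a_0'$.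

Third, if $d=p_i=:p$, then
$$\zeta\equiv\Delta_2\equiv cl\ (p),\qquad\text{and }x\equiv\xi\equiv cl(\beta)\ (p)\text{ for every }(x,y)\in\mathrm{Dom}A_\beta\cup\mathrm{Dom}B_\beta.\tag{6}$$
Here $a_0\equiv m\equiv1$ gives $\zeta\equiv\Delta_2$, and $\Delta/p=\pi\Delta_2\equiv-w\Delta_2$. For $cl=1$ and color $0$ the target is $r_e$ or $\bar r_e$ with $e$ of type $Z$, so $\Delta/p\equiv1$, $w\equiv-1$ and $\Delta_2\equiv1$. For $cl=1$ and color $1$, $\Delta/p\equiv-1$, $w\equiv1$ and again $\Delta_2\equiv1$. For $cl=0$, $p^2\mid\Delta$, so $\Delta_2\equiv0$. The second claim holds because all tags are $\equiv0$ mod $p$ and $p\mid a,a'$.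

**Step 7: the large constants.** Let $T\ge1$ be an integer bounding all $|\tau_{\mathsf v}|,|\xi_\beta|,|\zeta_\beta|$ and all entries $a_j,b_j$ of the flats. Put $z_0=\Lambda^{M\prod_i(p_i-1)}$ with $M\ge1$ so large that $z_0\ge100T^4$; then $z_0\equiv1$ mod every $p_i$. Fix $\delta\in(0,\frac1{10})$ with $1+4\delta\le W^{\upsilon/4}$, $W^{-\upsilon/4}\le1-4\delta$, $|q_j/q_{j'}-1|\ge4\delta$ for $j\ne j'$, and $|q_i^2/(q_jq_{j'})-1|\ge4\delta$ for $i,j,j'$ in one group, $i\ne j$; this is possible by (G). Finally $H\ge3/\delta$ ($2H$ odd) is taken sufficiently large depending on all previous choices. Put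
$$\Gamma=\langle\psi_j:j\text{ a flat}\rangle.$$

## 10. Arithmetic of a branch

The first lemma is the multiplication of Section 6, now with tags.

**Lemma 3.** For all $z,y^\circ\in\mathbb Q$: $\ B_\beta A_\beta(\tau_{src}+z,\tau_{src}+y^\circ)=(\tau_{tgt}+Qz,\ \tau_{tgt}+y^\circ/Q)$.

*Proof.* Write the point as $(\xi+aX,\tau_{src}+\pi Y)$. Then $A_\beta$ gives $(\xi-aY,\tau_{src}-\pi X)=(\xi+a'X',\tau_{tgt}+\pi Y')$ with $X'=-\frac a{a'}Y$ and $Y'=-X-\Delta_1$. Applying $B_\beta$ gives $(\xi-a'Y',\tau_{tgt}-\pi X')=(\xi+a'X+a'\Delta_1,\ \tau_{tgt}+\pi\frac a{a'}Y)$. Here $\pi Y=y^\circ$ and $a/a'=1/Q$. Moreover $aX=\tau_{src}+z-\xi=z-\zeta$, so $a'X=Q(z-\zeta)$ and the first coordinate is $\tau_{src}+\zeta+Q(z-\zeta)+a'\Delta_1=\tau_{src}+Qz+\Delta=\tau_{tgt}+Qz$ by (3). $\square$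

The next lemma says when the reflections are available on the axis of a tag.

**Lemma 4.** Let $z\in\mathbb Z$, $\Lambda\mid z$. (a) $(\tau_{src}+z,\tau_{src})\in\mathrm{Dom}A_\beta$ iff $a_0\mid z$ and ($d=1$ or $z\equiv cl$ mod $d$); in that case its image under $A_\beta$ lies in $\mathrm{Dom}B_\beta$. (b) If $(\tau_{tgt}+z,\tau_{tgt})\in\mathrm{Dom}B_\beta$, then $a_0'\mid z$ and ($d=1$ or $z\equiv cl$ mod $d$).

*Proof.* (a) Here $Y=0$ and $X=(z-\zeta)/a$. Membership means $z\equiv\zeta$ mod $an_A$, and $\gcd(a,n_A)=1$. By (5) and (6) the condition mod $a=da_0$ is the stated one. Mod $\ell\mid n_A$ it holds automatically, as $z\equiv0\equiv\zeta$ by (4). The image is $(\xi,\tau_{src}-\pi X)$. With respect to $B_\beta$ it has $X'=0$ and $Y'=-X-\Delta_1\in\mathbb Z$. Mod $\ell\mid n_B$ we have $X\equiv-\zeta\equiv-\Delta\equiv-\Delta_1$ by (4), so $n_B\mid X'+Y'$.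

(b) Membership implies $z\equiv\xi-\tau_{tgt}=\zeta-\Delta$ mod $a'$. Mod $a_0'$ this is $0$ by (5). If $d=p_i$, then $\zeta\equiv cl$ by (6) and $p_i\mid\Delta$. $\square$

The last lemma of this section shows that domains meet only where the control graph allows it.

**Lemma 5.** (i) On $\mathrm{Dom}A_\beta$: $x+y\equiv2\tau_{src}$ mod $n_A$; on $\mathrm{Dom}B_\beta$: $x+y\equiv2\tau_{tgt}$ mod $n_B$. On its domain every $B_\beta$ maps $x+y\mapsto2-(x+y)$ mod $\ell_{AA}$, and every $A_\beta$ maps $x+y\mapsto2-(x+y)$ mod $\ell_{BB}$.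
(ii) The sets $\mathrm{Dom}A_\beta$ are pairwise disjoint; the sets $\mathrm{Dom}B_\beta$ are pairwise disjoint.
(iii) If $\mathrm{Dom}A_\gamma\cap\mathrm{Dom}B_\beta\neq\emptyset$, then $\gamma=\beta$ if the colors agree, and $tgt\,\beta=src\,\gamma$ if they differ.
(iv) If $\lambda\in\mathrm{Dom}A_\gamma\cap\mathrm{Dom}B_\beta$ and $B_\beta\lambda\in\mathrm{Dom}A_{\gamma'}$, then $\gamma,\gamma'$ have different colors; if $\lambda\in\mathrm{Dom}A_\gamma\cap\mathrm{Dom}B_\beta$ and $A_\gamma\lambda\in\mathrm{Dom}B_{\beta'}$, then $\beta,\beta'$ have different colors.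

*Proof.* (i) Mod $\ell\mid\Lambda$ we have $a,a',\pi\equiv1$, so $X+Y\equiv x+y-\xi-\eta$ on domains. If $\ell\mid n$, membership gives $x+y\equiv\xi+\eta$, and (4) identifies $\xi$. In general the reflection maps $x+y$ to $\xi+\eta-(X+Y)\equiv2(\xi+\eta)-(x+y)$. For $B_\beta$ mod $\ell_{AA}$: $\xi\equiv\tau_{src}$ since $\ell_{AA}\mid n_A$, so $\xi+\eta\equiv\tau_{src}+\tau_{tgt}\equiv1$. For $A_\beta$ mod $\ell_{BB}$: $\xi\equiv\tau_{tgt}$, so $\xi+\eta\equiv\tau_{tgt}+\tau_{src}\equiv1$.

By (i) and the tags, $\mathrm{Dom}A_\beta$ has $x+y\equiv0$ (color $0$) or $2$ (color $1$) mod $\ell_{AA}$, and $\mathrm{Dom}B_\beta$ has $x+y\equiv2$ (color $0$) or $0$ (color $1$) mod $\ell_{BB}$.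

(ii) Different colors are separated by these residues. Same color: flats $A$ of color $0$ with different sources, and flats $B$ of color $1$ with different targets, are separated mod $\ell_{main}$. If the sources (targets) are equal, then by (P) the branches have the same $d=p_i$ and different $cl$, and (6) separates the domains. Flats $A$ of color $1$ and flats $B$ of color $0$ are separated mod $\ell_{mid}$, because a vertex of $\Sigma_1$ has only one outgoing and one incoming branch.

(iii) Both of color $0$: mod $\ell_0$ we get $2\tau_{src\,\gamma}\equiv2\tau_{tgt\,\beta}\equiv2\tau_{src\,\beta}$, so the sources agree. If $\gamma\ne\beta$, then (P) and (6) give a contradiction. Both of color $1$: mod $\ell_1$ we get $2\tau_{tgt\,\gamma}\equiv2\tau_{src\,\gamma}\equiv2\tau_{tgt\,\beta}$, so the targets agree, and (P), (6) apply again. If $\beta$ has color $0$ and $\gamma$ color $1$, then $\ell_{mid}$ divides $n_B$ of $\beta$ and $n_A$ of $\gamma$, and $tgt\,\beta,src\,\gamma\in\Sigma_1$ have equal tags mod $\ell_{mid}$, so they are equal. If $\beta$ has color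 $1$ and $\gamma$ color $0$, argue the same way with $\ell_{main}$ and $\Sigma_0$.

(iv) $\mathrm{Dom}A_\gamma$ requires $x+y\equiv0$ (color $0$) or $2$ (color $1$) mod $\ell_{AA}$, and $B_\beta$ exchanges these values by (i). The second statement is the same with $\mathrm{Dom}B$, $A_\gamma$ and $\ell_{BB}$. $\square$

## 11. The simulation of the machine

Let $\mathbb G$ be the graph on $\mathbb Z^2$ with edges $\{\lambda,\rho_j\lambda\}$ for $j$ a flat, $\lambda\in D_j$, $\rho_j\lambda\ne\lambda$. By Lemma 1(a) connected components of $\mathbb G$ lie in $\Gamma$-orbits.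

**Definition (state points).** Let $\mathcal Z=\{z_0\,\mathsf k\,P_1^{c_1}\cdots P_4^{c_4}:\mathbf c\in\mathbb N^4,\ \mathsf k\text{ a product of }\kappa_\beta\text{'s (repetitions allowed)}\}$. Let $f(\mathsf v)=1,\theta_1,\theta$ for $\mathsf v$ of kind F, $*$, R, and
$$\mathcal N_{\mathsf v}=\{(\tau_{\mathsf v}+f(\mathsf v)z,\ \tau_{\mathsf v}):z\in\mathcal Z\}.$$

The $\kappa_\beta$, the $p_i$ and the primes dividing $z_0$ are distinct, so $z\in\mathcal Z$ determines $\mathsf k$ and the *exponents* $\mathbf c$. We have $\Lambda\mid z$. If $c_i=0$ then $z\equiv1$ mod $p_i$; if $c_i>0$ then $P_i\mid z$. Also $f(\mathsf v)\equiv1$ mod $\Lambda\prod p_i$. So Lemma 4 may be applied with $f(\mathsf v)z$ in place of $z$.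

**Lemma 6.** (a) A point of $\mathcal N_{\mathsf v}$ lies in $\mathrm{Dom}A_\beta$ only if $src\,\beta=\mathsf v$, and in $\mathrm{Dom}B_\beta$ only if $tgt\,\beta=\mathsf v$. (b) If $N\in\mathcal N_{src\,\beta}\cap\mathrm{Dom}A_\beta$, then $A_\beta N\in\mathrm{Dom}B_\beta$ and $B_\beta A_\beta N\in\mathcal N_{tgt\,\beta}$. If $N'\in\mathcal N_{tgt\,\beta}\cap\mathrm{Dom}B_\beta$, then $B_\beta N'\in\mathrm{Dom}A_\beta$ and $A_\beta B_\beta N'\in\mathcal N_{src\,\beta}\cap\mathrm{Dom}A_\beta$.

*Proof.* (a) Such a point has $x+y\equiv2\tau_{\mathsf v}$ mod $\Lambda$. By Lemma 5(i), $\ell_{AA}$ (resp. $\ell_{BB}$) decides whether $src\,\beta$ (resp. $tgt\,\beta$) lies in the same one of $\Sigma_0,\Sigma_1$ as $\mathsf v$. Then $\ell_{main}$ (for $\Sigma_0$) or $\ell_{mid}$ (for $\Sigma_1$), which divides the relevant $n$, shows that the two vertices are equal.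

(b) In the first statement $A_\beta N\in\mathrm{Dom}B_\beta$ by Lemma 4(a), and by Lemma 3 $B_\beta A_\beta N=(\tau_{tgt}+Qf(src)z,\tau_{tgt})$. For the second statement it suffices to show: if $N'=(\tau_{tgt}+f(tgt)z',\tau_{tgt})$ with $z'\in\mathcal Z$ lies in $\mathrm{Dom}B_\beta$, and $z$ is defined by $f(src)z=f(tgt)z'/Q$, then $z\in\mathcal Z$ and $N=(\tau_{src}+f(src)z,\tau_{src})\in\mathrm{Dom}A_\beta$. For then $B_\beta A_\beta N=N'$ by Lemma 3, so $B_\beta N'=A_\beta N\in\mathrm{Dom}A_\beta$ and $A_\beta B_\beta N'=N$.

**F-branches.** Here $f=1$ at both ends and $Q\in\{\kappa,\kappa P_i,\kappa/P_i\}$, $\kappa=\kappa_\beta$. If $N$ corresponds to $z\in\mathcal Z$, then $a_0\mid z$; so if $a_0=P_i$ we have $c_i\ge1$. Hence $Qz\in\mathcal Z$ in all cases. Conversely, if $N'$ corresponds to $z'$, then $a_0'\mid z'$ by Lemma 4(b), so $\kappa\mid\mathsf k$, and $c_i\ge1$ if $a_0'=\kappa P_i$. So $z=z'/Q\in\mathcal Z$, and $a_0\mid z$ (if $a_0=P_i$, then $z=P_iz'/\kappa$). If $d=p_i$, then $z'\equiv cl$ mod $p_i$ by Lemma 4(b), and $Q=\kappa\equiv1$, so $z\equiv cl$.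 By Lemma 4(a), $N\in\mathrm{Dom}A_\beta$.

**R-branches $\bar\beta$.** Here $f=\theta$ at both ends. The primes $\theta_1,\theta_2$ differ from all $\kappa$'s and $p_i$'s, so $a_0$ or $a_0'$ divides $\theta z$ iff it divides $z$. With $\kappa=\kappa_\beta$, $(a_0,a_0')$ is $(\kappa,1)$, $(\kappa P_i,1)$ or $(\kappa,P_i)$. If $N$ corresponds to $z$, then $a_0\mid z$, and $Qz=z/\kappa$, $z/(\kappa P_i)$, $P_iz/\kappa$ respectively lies in $\mathcal Z$. Conversely, if $N'$ corresponds to $z'$, then $a_0'\mid z'$, and $z=z'/Q=\kappa z'$, $\kappa P_iz'$, $\kappa z'/P_i$ lies in $\mathcal Z$ (in the last case $P_i\mid z'$) and is divisible by $a_0$. If $d=p_i$, then $\theta z'\equiv cl$ and $Q^{-1}=\kappa\equiv1$, so $\theta z\equiv cl$ mod $p_i$. So $N\in\mathrm{Dom}A_{\bar\beta}$.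

**$K_1,K_2$.** Here $d=a_0=1$, $Q=\theta_1$ resp. $\theta_2$, and $f(tgt)=Qf(src)$. If $N$ corresponds to $z$, so does $B_\beta A_\beta N$. Conversely $z=z'$, and $N\in\mathrm{Dom}A_\beta$ by Lemma 4(a). $\square$

**Definition (half points).** The points $A_\beta N$ with $N\in\mathcal N_{src\,\beta}\cap\mathrm{Dom}A_\beta$ are called *half points*.

A half point lies in $\mathrm{Dom}A_\beta\cap\mathrm{Dom}B_\beta$, and by Lemma 5(ii) $A_\beta,B_\beta$ are the only flats containing it in their domains. By Lemma 5(i) its $x+y$ is $0$ mod $\ell_{AA}$ and $2$ mod $\ell_{BB}$ if $\beta$ has color $0$, and $2$ mod $\ell_{AA}$ and $0$ mod $\ell_{BB}$ if $\beta$ has color $1$. Points of $\mathcal N_{\mathsf v}$ have $x+y\equiv2\tau_{\mathsf v}$ mod both primes, that is, $(0,0)$ or $(2,2)$. So half points are not in any $\mathcal N_{\mathsf v}$. By Lemma 6 the set of all points of the $\mathcal N_{\mathsf v}$ and all half points is a union of components of $\mathbb G$.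

For $\mathbf c\in\mathbb N^4$ put $z_{\mathbf c}=z_0\prod P_i^{c_i}$ and
$$u_{\mathbf c}=(\tau_{s_{\mathrm{in}}}+z_{\mathbf c},\ \tau_{s_{\mathrm{in}}})\in\mathcal N_{s_{\mathrm{in}}},\qquad v_{\mathbf c}=(\tau_{\bar s_{\mathrm{in}}}+\theta z_{\mathbf c},\ \tau_{\bar s_{\mathrm{in}}})\in\mathcal N_{\bar s_{\mathrm{in}}}.$$

**Proposition 7.** (a) Every $\lambda$ in the $\mathbb G$-components of $u_{\mathbf c},v_{\mathbf c}$ satisfies $|\omega_j(\lambda)|\le H|\sigma_j(\lambda)|$ for all flats $j$. (b) $u_{\mathbf c}$ and $v_{\mathbf c}$ lie in one component of $\mathbb G$ iff $\mathsf M$ started at $(s_{\mathrm{in}},\mathbf c)$ reaches $s_{\mathrm{fin}}$.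

*Proof.* (a) The components consist of points of the $\mathcal N_{\mathsf v}$ and half points. At a point of $\mathcal N_{\mathsf v}$ we have $|Y_j|\le2T$ and $|X_j|\ge(z_0-2T)/T\ge6T\ge3|Y_j|$. At a half point, which is $(\xi_\beta,\ \tau_{src}-\frac\pi a(fz-\zeta))$ with $f=f(src\,\beta)$, we have $|X_j|\le2T$ and $|Y_j|\ge\frac1T\big(\frac{z_0-T}T-2T\big)\ge6T\ge3|X_j|$. If one of $|X_j|,|Y_j|$ is at least three times the other, then $|X_j-Y_j|\le2|X_j+Y_j|$, and $H\ge2$.

(b) **Machine steps.** Let $N\in\mathcal N_s$ ($s\in S$) have exponents $\mathbf c$, and let $e$ have first state $s$. By Lemma 4(a), $N\in\mathrm{Dom}A_{e'}$ iff $e$ is applicable at $(s,\mathbf c)$: for type $Z$ the condition is $z\equiv1$ mod $p_i$, i.e. $c_i=0$; for type $P$ it is $z\equiv0$ mod $p_i$, i.e. $c_i>0$; for type $-$ it is $P_i\mid z$, i.e. $c_i>0$; for the other types there is no condition. In that case the resulting point at $r_e$ lies in $\mathrm{Dom}A_{e''}$, since $a_0=1$ there and, for tests, $z$ has only been multiplied by $\kappa\equiv1$ mod $p_i$. The point reached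 in $\mathcal N_{s'}$ has the exponents of the successor configuration. So machine steps correspond to moves via $e',e''$.

**If $\mathsf M$ reaches $s_{\mathrm{fin}}$.** Then $u_{\mathbf c}$ is joined to some $(\tau_{s_{\mathrm{fin}}}+z,\tau_{s_{\mathrm{fin}}})$, then via $K_1,K_2$ to $(\tau_{\bar s_{\mathrm{fin}}}+\theta z,\tau_{\bar s_{\mathrm{fin}}})$, and then by R-branches, retracing the computation, to $v_{\mathbf c}$. To see this last part, let an F-branch $\beta$ have taken $z$ to $z'=Q_\beta z$. Then $a_0\mid z$, hence $a_0'\mid z'$, and $z'\equiv z\equiv cl$ mod $d$ if $d\ne1$. So $\theta z'$ satisfies the conditions of Lemma 4(a) for $\bar\beta$, which takes it to $\theta z$.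

**Conversely,** take a simple path in $\mathbb G$ from $u_{\mathbf c}$ to $v_{\mathbf c}$; these points differ because their tags do. The point $u_{\mathbf c}$ lies in no $\mathrm{Dom}B_\beta$: by Lemma 6(a), $\beta$ would be an F-branch into $s_{\mathrm{in}}$, and Lemma 4(b) would give $\kappa_\beta\mid z_{\mathbf c}$, which is false. So the path starts with a flat $A_\beta$, to a half point. At this half point the only flats are $A_\beta$, leading back, and $B_\beta$; so if the path continues, it continues via $B_\beta$ to a point of $\mathcal N_{tgt\,\beta}$. There the only $B$-flat leads back, by Lemma 5(ii); so if the path continues, it continues via an $A$-flat; and so on. Hence the path consists of forward moves $N\mapsto B_\beta A_\beta N$, possibly ending in a half point. The endpoint $v_{\mathbf c}$ is not a half point, as seen above, and since $x+y$ mod $\ell_{AA}\ell_{main}$ identifies vertices of $\Sigma_0$, it lies in no $\mathcal N_{\mathsf v}$ with $\mathsf v\ne\bar s_{\mathrm{in}}$. So the walk of vertices goes from $s_{\mathrm{in}}$ (kind F)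 to $\bar s_{\mathrm{in}}$ (kind R) and hence uses $K_1$. The part before $K_1$ consists of pairs $e',e''$, i.e. of machine steps, so $\mathsf M$ started at $(s_{\mathrm{in}},\mathbf c)$ reaches $s_{\mathrm{fin}}$. $\square$

## 12. Slopes after a jump

It remains to control jumps. Below, $o(1)$ denotes quantities bounded in absolute value by a function of $H$ tending to $0$ as $H\to\infty$ that depends only on the parameters chosen before $H$, and not on the points, the walk or its length.

**Lemma 8.** For $H$ sufficiently large the following holds for every flat $j_0$ and every $\lambda_0\in\mathcal J_{j_0}$.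
(i) $|\omega_{j'}(\lambda_0)|\le H|\sigma_{j'}(\lambda_0)|$ for every flat $j'\ne j_0$.
(ii) Let $\lambda_i=\rho_{j_i}\lambda_{i-1}\ne\lambda_{i-1}$ with $\lambda_{i-1}\in D_{j_i}$ for $1\le i\le r$, where $r\ge1$ and $j_{i+1}\ne j_i$ for $0\le i<r$. Then $|\omega_{j'}(\lambda_r)|\le H|\sigma_{j'}(\lambda_r)|$ for every flat $j'$.

*Proof.* **Step 1: a criterion in terms of slopes.** If $\big||X_{j'}|/|Y_{j'}|-1\big|\ge\delta$ or $Y_{j'}=0$, then $|\omega_{j'}|\le H|\sigma_{j'}|$. This is clear if $Y_{j'}=0$. Otherwise put $t=|X_{j'}|/|Y_{j'}|$. Then $|X_{j'}-Y_{j'}|/|X_{j'}+Y_{j'}|\le\frac{t+1}{|t-1|}$, which is $\le1+\frac2\delta$ for $t\ge1+\delta$ and $\le\frac2\delta$ for $t\le1-\delta$. Both are $\le\frac3\delta\le H$. Note that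
$$\frac{|X_{j'}|}{|Y_{j'}|}=\frac{|x-\xi_{j'}|}{|y-\eta_{j'}|}\Big/q_{j'}.$$

**Step 2: the point $\lambda_0=(x,y)$, and (i).** From $|\sigma_{j_0}|\le|\omega_{j_0}|/2H$ we get
$$|X_{j_0}|,|Y_{j_0}|\in\Big[\tfrac{|\omega_{j_0}|}2\big(1-\tfrac1{2H}\big),\ \tfrac{|\omega_{j_0}|}2\big(1+\tfrac1{2H}\big)\Big],$$
and both are $\ge\frac H{3T^2}$, because $|\omega_{j_0}|\ge H/(ab)\ge H/T^2$. So $|x-\xi_{j_0}|$ and $|y-\eta_{j_0}|$ are $\ge\frac H{3T^2}$ and their ratio is $q_{j_0}(1+o(1))$. Shifting the numbers $x-\xi_{j_0}$ and $y-\eta_{j_0}$ by amounts of absolute value $\le4T^2$ changes their absolute values by factors $1+O(T^4/H)=1+o(1)$, so the ratio remains $q_{j_0}(1+o(1))$. In particular $|x-\xi_{j'}|/|y-\eta_{j'}|=q_{j_0}(1+o(1))$. As $|q_{j_0}/q_{j'}-1|\ge4\delta$ for $j'\ne j_0$, the criterion gives (i) for $H$ large.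

**Step 3: the shape of the walk.** We show that $j_1,\dots,j_r$ follows a directed walk in the control graph, forwards or backwards. For $1\le i<r$ we have $\lambda_i\in D_{j_i}\cap D_{j_{i+1}}$, so by Lemma 5(ii) one of $j_i,j_{i+1}$ is an $A$-flat and the other a $B$-flat. By Lemma 5(iv) the branches of $j_i$ and $j_{i+2}$ have different colors. So among the successive pairs $(j_i,j_{i+1})$, pairs of equal color and pairs of different colors alternate. By Lemma 5(iii) a pair of equal color is $\{A_\beta,B_\beta\}$ for one $\beta$, and a pair of different colors is $\{B_\beta,A_\gamma\}$ with $tgt\,\beta=src\,\gamma$. Call a pair forward if it is $(A_\beta,B_\beta)$ or $(B_\beta,A_\gamma)$ of these forms, and backward if it is $(B_\beta,A_\beta)$ or $(A_\gamma,B_\beta)$. After $(A_\beta,B_\beta)$ comes a pair of different colors starting with $B_\beta$, which is forward. After $(B_\beta,A_\gamma)$ comes a pair of equal color starting with $A_\gamma$, which is $(A_\gamma,B_\gamma)$ and forward. In the same way, a backward pair is followed by a backward pair.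

Therefore $j_1,\dots,j_r$ is a contiguous segment, read forwards or backwards, of a sequence $A_{\beta_1},B_{\beta_1},\dots,A_{\beta_t},B_{\beta_t}$ with $tgt\,\beta_i=src\,\beta_{i+1}$; we take $t$ minimal. So there are points $N_0,\dots,N_t\in\mathbb Q^2$, $h_i=A_{\beta_i}N_{i-1}$, $N_i=B_{\beta_i}h_i$, such that $\lambda_0,\dots,\lambda_r$, in this or in reversed order, are all of $N_0,h_1,N_1,\dots,h_t,N_t$, except that $N_0$ and/or $N_t$ may be missing. In this proof we call the $N_i$ state points, with label $\mathsf v_0=src\,\beta_1$, $\mathsf v_i=tgt\,\beta_i$, and the $h_i$ half points. For $1\le i\le t-1$ the points $h_i,N_i,h_{i+1}$ are among the $\lambda$'s, so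
$$N_i\in\mathbb Z^2,\qquad N_i\in\mathrm{Dom}B_{\beta_i}\cap\mathrm{Dom}A_{\beta_{i+1}}\qquad(1\le i\le t-1).\tag{7}$$
Write $N_i=(\tau_{\mathsf v_i}+z_i,\tau_{\mathsf v_i}+y_i)$. By Lemma 3, $(z_i,y_i)=(Q_{\beta_i}z_{i-1},\,y_{i-1}/Q_{\beta_i})$.

**Step 4: cancellation.** The multipliers of a walk that turns around at $k_*$ cancel even though the point is unintended. For $0\le i\le i'\le t$ let $k(i,i')$ be the number of F-branches minus the number of R-branches among $\beta_{i+1},\dots,\beta_{i'}$, and put $k(i',i)=-k(i,i')$. We claim that for $i\le i'$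
$$\prod_{i<\iota\le i'}Q_{\beta_\iota}=\frac{f(\mathsf v_{i'})}{f(\mathsf v_i)}\,G,\tag{8}$$
where, with $k=k(i,i')$, $G$ is a product of $|k|$ numbers $Q_\beta$ (if $k\ge0$) or $Q_\beta^{-1}$ (if $k<0$) with F-branches $\beta$.

The branches $\beta_{i+1},\dots,\beta_{i'}$ consist of some F-branches, then possibly $K_1$, then possibly $K_2$, then R-branches. Since $Q_{K_1}=\theta_1=f(k_*)$ and $Q_{K_2}=\theta_2=\theta/f(k_*)$, and $Q_{\bar\beta}=Q_\beta^{-1}$, the claim is clear unless both F- and R-branches occur. In that case let $\beta_{i+1},\dots,\beta_\iota$ ($\iota>i$) be the F-branches, $K_1=\beta_{\iota+1}$, $K_2=\beta_{\iota+2}$, and $\beta_{\iota+3},\dots,\beta_{i'}$ the R-branches. We show by induction on $u\ge0$ that $\beta_{\iota+3+u}$ is the reverse of $\beta_{\iota-u}$ as long as $\iota-u\ge i+1$ and $\iota+3+u\le i'$. Then the corresponding $Q$'s cancel in pairs, the remaining F- or R-branches form $G$, and $K_1,K_2$ contribute $\theta=f(\mathsf v_{i'})/f(\mathsf v_i)$.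

The inductive assumption is that $z_{\iota+2+u}=\theta z_{\iota-u}$ and that the label of $N_{\iota+2+u}$ is the barred version of the label $\mathsf v'$ of $N_{\iota-u}$. For $u=0$ this holds with $\mathsf v'=s_{\mathrm{fin}}$. Since $1\le\iota-u\le t-1$ and $1\le\iota+2+u\le i'-1\le t-1$, (7) applies to both points: they are integral, $N_{\iota-u}\in\mathrm{Dom}B_{\beta_{\iota-u}}$ and $N_{\iota+2+u}\in\mathrm{Dom}A_{\beta_{\iota+3+u}}$. Let $\beta_{\iota+3+u}=\bar\gamma$. Then $\gamma$ and $\beta_{\iota-u}$ are both F-branches into $\mathsf v'$. Suppose $\gamma\ne\beta_{\iota-u}$. Then $\mathsf v'\in\Sigma_0$, because a vertex of $\Sigma_1$ has only one incoming branch, and by (P) the two branches have the same $d=p_i$ for some counter and different $cl$. But all tags are $\equiv0$ and $\theta\equiv1$ modulo this prime, so by (6)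
$$cl(\beta_{\iota-u})\equiv z_{\iota-u}\equiv\theta z_{\iota-u}=z_{\iota+2+u}\equiv cl(\bar\gamma)=cl(\gamma),$$
a contradiction. So $\gamma=\beta_{\iota-u}$. Hence $z_{\iota+3+u}=Q_\gamma^{-1}\theta z_{\iota-u}=\theta z_{\iota-u-1}$, again with barred labels, and the induction continues.

We note a consequence of the order of kinds along a walk. If $\mathsf v_i,\mathsf v_{i'}$ have the same kind, then all branches between positions $i$ and $i'$ are F-branches, or all are R-branches (for kind $*$, $i=i'$). So $|k(i,i')|=|i'-i|$, and for $i\le i'$ we have $k\ge0$ for kind F and $k\le0$ for kind R.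

**Step 5: main parts and logarithms of slopes.** We replace each point by a nearby pair whose slope can be computed exactly. For a state point $N_i$ put $(\hat x,\hat y)=(z_i,y_i)$. A half point on $\beta=\beta_i$ is
$$h_i=A_\beta N_{i-1}=\big(\xi-q_{A_\beta}y_{i-1},\ \tau_{src}-(z_{i-1}-\zeta)/q_{A_\beta}\big);$$
for it put $(\hat x,\hat y)=(-q_{A_\beta}y_{i-1},\,-z_{i-1}/q_{A_\beta})$. The point differs from $(\hat x,\hat y)$ by at most $2T^2$ in each coordinate, since $1/q_{A_\beta}=\pi/a\le T$. The product $\hat x\hat y$ is constant along the walk, because $z_iy_i$ is. At $\lambda_0$, $(\hat x,\hat y)$ arises from $(x-\xi_{j_0},y-\eta_{j_0})$ by shifts $\le2T^2+T\le3T^2$. So by Step 2 $|\hat x|,|\hat y|\ge\frac H{3T^2}-3T^2$ at $\lambda_0$, and the constant $|\hat x\hat y|$ is bounded below by a function of $H$ tending to infinity; in particular all $z_i,y_i$ are nonzero. Also $|\hat x/\hat y|=q_{j_0}(1+o(1))$ at $\lambda_0$.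

For points of the walk put $L=\log_W|\hat x/\hat y|+R$. Then $L(\lambda_0)=L(q_{j_0})+o(1)$, and exactly $L(h_i)=2L(q_{A_{\beta_i}})-L(N_{i-1})$. Since $z_{i'}/y_{i'}=(z_i/y_i)\big(\prod Q\big)^2$, (8) gives for all $i,i'$
$$L(N_{i'})-L(N_i)=(\nu'-\nu)+2gk(i,i')+\text{error},\qquad|\text{error}|\le(4+2|k(i,i')|)\varepsilon,\tag{9}$$
where $\nu,\nu'$ are the $\nu$-values of the kinds of $\mathsf v_i,\mathsf v_{i'}$. Indeed $0\le\log_W\theta_i-\vartheta_i\le\varepsilon$ and $|\log_WQ_\beta-g|\le\varepsilon$ for F-branches.

**Step 6: comparison with the slope of $j'$.** Let $\lambda=\lambda_r$, let $j'$ be any flat, and write $l=\mathrm{lev}(j_0)$, $l'=\mathrm{lev}(j')$. We shall show that for $H$ large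
$$|\hat x/\hat y|\,/\,q_{j'}\notin(1-3\delta,1+3\delta)\quad\text{at }\lambda.\tag{10}$$
Let $N$ be $\lambda_0$ itself if $\lambda_0$ is a state point, and $N_{i-1}$ if $\lambda_0=h_i$; define $N'$ in the same way from $\lambda$. Let $\nu_0,\nu$ be the $\nu$-values of $N,N'$. Let $c_0$ (resp. $c$) be the $c$-value of $\beta_i$ when $\lambda_0=h_i$ (resp. $\lambda=h_i$). Let $k$ be $k(\cdot,\cdot)$ from the position of $N$ to that of $N'$. By definition of $c$, $2\,\mathrm{lev}(A_{\beta_i})=c_0+\nu_0$ when $\lambda_0=h_i$, and $=c+\nu$ when $\lambda=h_i$. We claim $L(\lambda)-L(q_{j'})=-V+\text{error}$, where $\approx$ means up to the errors counted below: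

- (I) $\lambda_0,\lambda$ state points: $L(\lambda)\approx l+(\nu-\nu_0)+2gk$, so $V=l'-l-(\nu-\nu_0)-2gk$.
- (II) $\lambda_0,\lambda$ half points: $L(N)\approx c_0+\nu_0-l$ and $L(\lambda)\approx c+\nu-L(N')\approx l+(c-c_0)-2gk$, so $V=l'-l-(c-c_0)+2gk$.
- (III) $\lambda_0$ state, $\lambda$ half: $L(\lambda)\approx c+\nu-L(N')\approx c+\nu_0-l-2gk$, so $V=l+l'-(c+\nu_0)+2gk$. $\lambda_0$ half, $\lambda$ state: $L(\lambda)\approx c_0+\nu-l+2gk$, so $V=l+l'-(c_0+\nu)-2gk$.

The errors are: $2\varepsilon$ from $L(q_{j_0})\approx l$; $2\varepsilon$ from $L(q_{j'})\approx l'$; $2\varepsilon$ for each half point (twice $|L(q_{A_\beta})-\mathrm{lev}(A_\beta)|\le\varepsilon$); $(4+2|k|)\varepsilon$ from (9); and $o(1)$ from $L(\lambda_0)=L(q_{j_0})+o(1)$. In total $|\text{error}|\le(12+2|k|)\varepsilon+o(1)\le12\varepsilon(1+|k|)+o(1)$. All these $V$ belong to the families of Step 3 of Section 9, with $k$ or $-k$ in place of $k$. If $V\ne0$, then, since $12\varepsilon\le\upsilon/2$,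
$$|L(\lambda)-L(q_{j'})|\ge\upsilon(1+|k|)-\tfrac\upsilon2(1+|k|)-o(1)\ge\tfrac\upsilon4$$
for $H$ large, and (10) holds because $W^{\upsilon/4}\ge1+4\delta$ and $W^{-\upsilon/4}\le1-4\delta$.

**Step 7: the case $V=0$.** We use linear independence of $g,\varphi,\alpha,\chi,\vartheta_1,\vartheta_2$ over $\mathbb Q$ and compare coefficients. Levels have coefficients in $\{0,1\}$. Recall that $\lambda_0,\dots,\lambda_r$ occupy distinct consecutive positions in the sequence $N_0,h_1,N_1,\dots,h_t,N_t$.

*Type (I).* In $l'-l$ all coefficients are in $\{0,\pm1\}$. If $\nu\ne\nu_0$, then $\nu-\nu_0$ has a coefficient $\pm2$ at $\vartheta_1$ or $\vartheta_2$, which is impossible. So $\nu=\nu_0$, then $k=0$ by the coefficient of $g$, and $N,N'$ have the same kind and hence, by the consequence in Step 4, the same position. So $\lambda$ is at the position of $\lambda_0$, impossible as $r\ge1$.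

*Type (II).* If $c\neq c_0$, then $c-c_0$ has a coefficient $\pm2$ at $\alpha$, $\chi$ or $\varphi$, impossible. So $c=c_0$, then $k=0$, and the two branches are both F-branches, both R-branches, both $K_1$ or both $K_2$. Their sources $N,N'$ have the same kind and, by $k=0$, the same position. So $\lambda_0,\lambda$ have the same position, impossible.

*Type (III).* The coefficients of $l+l'$ are $\ge0$. Modulo $2g\mathbb Z$ the sums $c+\nu$, where $\nu$ belongs to the state point and $c$ to the branch of the half point, are:

| | half on F-branch | half on $K_1$ | half on $K_2$ | half on R-branch |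
|---|---|---|---|---|
| state of kind F | $0$ | $2\alpha$ | $2\chi-2\vartheta_1$ | $2\varphi-2\vartheta_1-2\vartheta_2$ |
| state at $k_*$ | $2\vartheta_1$ | $2\alpha+2\vartheta_1$ | $2\chi$ | $2\varphi-2\vartheta_2$ |
| state of kind R | $2\vartheta_1+2\vartheta_2$ | $2\alpha+2\vartheta_1+2\vartheta_2$ | $2\chi+2\vartheta_2$ | $2\varphi$ |

Entries with negative coefficients are impossible. A coefficient $2$ at $\vartheta_1$ forces $l=l'=\alpha+\vartheta_1$, and a coefficient $2$ at $\vartheta_2$ forces $l=l'=\chi+\vartheta_2$. So $2\vartheta_1$, $2\vartheta_1+2\vartheta_2$ and $2\alpha+2\vartheta_1+2\vartheta_2$ are impossible. The remaining cases are as follows.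

- State point of kind F, half point on an F-branch, $c+\nu=0$. Then $l,l'\in\{0,g\}$, and since the coefficient of $g$ in $l+l'$ is even, $l=l'$. For $l=l'=0$: $k=0$; the state point and the source of the branch are of kind F, so they coincide in position, and the half point is $A_\beta$ of the state point. For $l=l'=g$: $k=-1$ if $\lambda_0$ is the state point, $k=+1$ if $\lambda_0$ is the half point. Both times the state point is one position after the source of the branch, so it is $B_\beta$ of the half point.
- State point of kind R, half point on an R-branch; exactly, $c+\nu=2g+2\varphi$. Then $l,l'\in\{\varphi,g+\varphi\}$, and by parity of the coefficient of $g$, $l=l'$. For $l=l'=g+\varphi$: $k=0$, and the half point is $A_\beta$ of the state point. For $l=l'=\varphi$: $k=1$ ($\lambda_0$ state), $k=-1$ ($\lambda_0$ half). Among vertices of kind R a forward step contributes $-1$ to $k$, so both times the state point is one position after the source of the branch, and it is $B_\beta$ of the half point.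
- Sum $2\alpha$: state point of kind F, half point on $K_1$, $l=l'=\alpha$, $k=0$. The state point and the source of $K_1$ are of kind F, so the half point is $A_{K_1}$ of the state point.
- Sum $2\alpha+2\vartheta_1$: state point at $k_*$, half point on $K_1$, $l=l'=\alpha+\vartheta_1$. Both positions are unique in the walk, and the state point is $B_{K_1}$ of the half point.
- Sum $2\chi$: state point at $k_*$, half point on $K_2$, $l=l'=\chi$. The half point is $A_{K_2}$ of the state point.
- Sum $2\chi+2\vartheta_2$: state point of kind R, half point on $K_2$, $l=l'=\chi+\vartheta_2$, $k=0$. The source of $K_2$ is $k_*$, and $|k|$ is the number of R-branches between $K_2$ and the state point. So this number is $0$, and the state point is $B_{K_2}$ of the half point.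

In all cases $\lambda_0$ and $\lambda$ are at adjacent positions, namely the two ends of one flat. Hence $r=1$ and this flat is $j_1\ne j_0$. In each case its level is $l=l'$, so $j_0,j',j_1$ lie in one group. The cases with $K_1,K_2$ are impossible, since singleton groups give $j_1=j_0$. In the other cases, $|\hat x/\hat y|$ at the state point times $|\hat x/\hat y|$ at the half point equals $q_{j_1}^2$: for $j_1=A_\beta$ this is the formula for $L(h_i)$, and for $j_1=B_\beta$ the product is $Q_\beta^2q_{A_\beta}^2=q_{B_\beta}^2$. Hence $|\hat x/\hat y|=\frac{q_{j_1}^2}{q_{j_0}}(1+o(1))$ at $\lambda$, and (10) holds for $H$ large, since $|q_{j_1}^2/(q_{j_0}q_{j'})-1|\ge4\delta$.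

**Step 8: from main parts back to the point.** At $\lambda=(x,y)$ we have $|x-\xi_{j'}-\hat x|\le3T^2$, $|y-\eta_{j'}-\hat y|\le3T^2$, and $|\hat x\hat y|$ is bounded below by a function of $H$ tending to infinity. Let $K_0$ be a large constant independent of $H$. If $|\hat x|,|\hat y|\ge K_0$, then $|x-\xi_{j'}|/|y-\eta_{j'}|$ differs from $|\hat x/\hat y|$ by a factor in $\Big[\frac{1-3T^2/K_0}{1+3T^2/K_0},\frac{1+3T^2/K_0}{1-3T^2/K_0}\Big]$, so for $K_0$ large (10) implies $\big||X_{j'}/Y_{j'}|-1\big|\ge\delta$. If $|\hat y|<K_0$, then $|\hat x|>|\hat x\hat y|/K_0$, and $|x-\xi_{j'}|>2q_{j'}|y-\eta_{j'}|$ for $H$ large. If $|\hat x|<K_0$, then similarly $|x-\xi_{j'}|<\frac12q_{j'}|y-\eta_{j'}|$. In all cases the criterion of Step 1 applies. $\square$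

## 13. Orbits equal components on the points that matter

**Proposition 9.** For $H$ large: $v_{\mathbf c}\in u_{\mathbf c}\Gamma$ iff $u_{\mathbf c},v_{\mathbf c}$ are in the same component of $\mathbb G$.

*Proof.* "If" is Lemma 1(a). For "only if" choose a sequence $u_{\mathbf c}=\mu_0,\mu_1,\dots,\mu_n=v_{\mathbf c}$ of minimal length with $\mu_i\in\langle\psi_{j_i}\rangle\mu_{i-1}$. By minimality $\mu_i\ne\mu_{i-1}$ and $j_i\ne j_{i+1}$. Call step $i$ *flat* if $\mu_{i-1}\in D_{j_i}$ and $\mu_i=\rho_{j_i}\mu_{i-1}$; otherwise it is a *jump*. Flat steps are edges of $\mathbb G$, so if there is no jump we are done.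

**Step 1: the first jump.** At the first jump $i$ the point $\mu_{i-1}$ is in the component of $u_{\mathbf c}$, so Proposition 7(a) and Lemma 1(b) give $\mu_i\in\mathcal J_{j_i}$.

**Step 2: every later jump.** We show inductively that $\mu_i\in\mathcal J_{j_i}$ after every jump $i$. Let $i<i'$ be consecutive jumps with $\mu_i\in\mathcal J_{j_i}$. If $i'=i+1$, then $j_{i'}\ne j_i$, and Lemma 8(i) shows that Lemma 1(b) applies to step $i'$. If $i'>i+1$, the steps in between are flat, with first index $\ne j_i$ and consecutive indices distinct. Lemma 8(ii), with starting point $\mu_i$, end point $\mu_{i'-1}$ and $j'=j_{i'}$, shows that Lemma 1(b) applies to step $i'$. In both cases $\mu_{i'}\in\mathcal J_{j_{i'}}$.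

**Step 3: contradiction at the last jump.** Let $i$ be the last jump. Then $\mu_i\in\mathcal J_{j_i}$, and $\mu_i$ is joined to $v_{\mathbf c}$ by flat steps, so it lies in the component of $v_{\mathbf c}$. By Proposition 7(a), $|\omega_{j_i}|\le H|\sigma_{j_i}|$ at $\mu_i$. But in $\mathcal J_{j_i}$ we have $|\omega_{j_i}|\ge2H|\sigma_{j_i}|$ and $|\omega_{j_i}|>0$, a contradiction. $\square$

**Proof of Theorem 1.** By Propositions 7(b) and 9, $v_{\mathbf c}\in u_{\mathbf c}\Gamma$ iff $\mathsf M$ started at $(s_{\mathrm{in}},\mathbf c)$ reaches $s_{\mathrm{fin}}$. The map $\mathbf c\mapsto(u_{\mathbf c},v_{\mathbf c})$ is computable, and by Lemma 2 the latter condition is undecidable. By (1) and Section 5, $\Gamma$ is a subgroup of $SL_3(\mathbb Z)$ acting on the rows $(x,y,1)$ and generated by matrices of the stated form. So it is orbit undecidable. By Facts A and B there are $\mathbb Z^3$-by-free groups with unsolvable conjugacy problem. $\blacksquare$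

## 14. A free group, and all ranks from three on

Part (c) of Theorem 2 was proved in Section 4, together with Theorem 1.

**Proof of Theorem 2(a).** **Step 1: completeness.** The relation $v\in u\Gamma$ is recursively enumerable, and $\mathbf c\mapsto(u_{\mathbf c},v_{\mathbf c})$ reduces a $\Sigma_1^0$-complete set to it.

**Step 2: ping-pong.** We show that for $H$ large the linear parts of the $\psi_j$ generate a free group freely. For a flat $j$ let $\sigma_j^0=x/a+y/b$, $\omega_j^0=x/a-y/b$ and $\Omega_j=\{w\in\mathbb R^2:|\omega_j^0|>H|\sigma_j^0|\}$. On $\Omega_j$ we have $|x/y|=q_j(1+O(1/H))$, and the $q_j$ are distinct, so the $\Omega_j$ are pairwise disjoint for $H$ large. By (2) the linear part of $\psi_j^k$ fixes $\sigma_j^0$ and maps $\omega_j^0\mapsto\omega_j^0+2Cnk\sigma_j^0$, with $2C|nk|\ge4H$ for $k\ne0$. If $0\ne w\notin\Omega_j$, then $\sigma_j^0(w)\ne0$ (otherwise also $\omega_j^0(w)=0$ and $w=0$), and the new $|\omega_j^0|$ is at least $4H|\sigma_j^0|-H|\sigma_j^0|>H|\sigma_j^0|$. So the image is in $\Omega_j$. The vector $(1,0)$ is in no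 $\Omega_j$, because there $\omega_j^0=\sigma_j^0$ and $H\ge1$.

Now take a nontrivial reduced word in the linear parts, grouped into nonzero powers with consecutive indices distinct. The first power applied moves $(1,0)$ into the corresponding set $\Omega_j$. Each following power has another index, so the current vector lies outside its set, by disjointness, and is moved into it. So the word moves $(1,0)$ into some $\Omega_j$ and is not the identity. Hence the linear parts freely generate a free group, and so $\Gamma$ is free on the $\psi_j$ and maps injectively to $SL_2(\mathbb Z)$.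

**Step 3: the semidirect product.** The group $\mathbb Z^3\rtimes\Gamma$ is $\mathbb Z^3$-by-free with action subgroup $\Gamma$. By Fact A its conjugacy problem is unsolvable. $\blacksquare$

**Proof of Theorem 2(b).** For $d\ge3$ let $\Gamma$ act on $\mathbb Z^d=\mathbb Z^3\oplus\mathbb Z^{d-3}$, trivially on the second summand. The resulting subgroup of $GL_d(\mathbb Z)$ is orbit undecidable, since a decision procedure for it would decide orbits of $\Gamma$ on $\mathbb Z^3$. Facts B and A give a $\mathbb Z^d$-by-free group with unsolvable conjugacy problem. For $d\le2$ there is none, by Section 3. $\blacksquare$
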